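\title{Codimension one holomorphic foliations transverse to spheres}


\begin{abstract}
We prove that for $n\ge 3$ no codimension one holomorphic foliation on a neighborhood of a closed Euclidean ball in $\mathbb{C}^n$ is transverse to the boundary sphere. The same holds for foliations defined only near the sphere, whereas for $n=2$ transverse foliations exist. For a strictly pseudoconvex domain $D\Subset\mathbb{C}^n$, $n\ge3$, with smooth boundary, an integrable holomorphic $1$-form transverse to $\partial D$ has no zeros in $\overline D$, and its existence forces $\chi(D)=0$. The proofs measure in two ways the image of the operator $\beta\mapsto\Omega\wedge d\beta$ on holomorphic $(n-2)$-forms. Transversality makes its codimension finite, by the theory of Toeplitz operators. Integrability makes it infinite as soon as $\Omega$ has a zero, by integration over vanishing cycles.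
\end{abstract}

\section{The question and the results}\label{sec:intro}

Write $B(0;R)=\{z\in\mathbb{C}^n:|z|<R\}$, $\partial_j=\partial/\partial z_j$, and $\mathcal{O}(U)$ for the holomorphic functions on an open set $U\subset\mathbb{C}^n$. Let $\Omega=\sum_{j=1}^n f_j\,dz_j$ be a holomorphic $1$-form on $U$ and $f=(f_1,\dots,f_n)\colon U\to\mathbb{C}^n$. Put
\[
\operatorname{Ker}\Omega(p)=\Big\{v\in\mathbb{C}^n:\sum_j f_j(p)v_j=0\Big\},\qquad \operatorname{sing}\Omega=f^{-1}(0).
\]
A zero $q$ of $\Omega$ is \emph{simple} if $\det\big(\partial_jf_i(q)\big)\ne0$. The form $\Omega$ is \emph{integrable} if $\Omega\wedge d\Omega=0$. By the Frobenius theorem this means that off $\operatorname{sing}\Omega$ the hyperplanes $\operatorname{Ker}\Omega(p)$ are the tangent spaces of a family of complex hypersurfaces.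

A \emph{codimension one holomorphic foliation} $\mathcal{F}$ on $U$, possibly with singularities, is given by an open cover $\{U_i\}$ of $U$ and integrable holomorphic $1$-forms $\Omega_i$ on $U_i$ such that $\Omega_i$ is not identically zero on any component of $U_i$, the coefficients of $\Omega_i$ have no common non-unit factor, so that $\operatorname{sing}\Omega_i$ has codimension at least $2$, and $\Omega_i=g_{ij}\Omega_j$ on $U_i\cap U_j$ with $g_{ij}$ holomorphic and nowhere zero. The singular set is $\operatorname{sing}\mathcal{F}=\bigcup_i\operatorname{sing}\Omega_i$, and the leaves are the integral manifolds of the distribution $\operatorname{Ker}\Omega_i$ on $U\setminus\operatorname{sing}\mathcal{F}$.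

Let $M\subset U$ be a real hypersurface. The distribution $\operatorname{Ker}\Omega$ is \emph{transverse} to $M$ if $\Omega$ has no zeros on $M$ and $\operatorname{Ker}\Omega(p)\not\subset T_pM$ for all $p\in M$. The foliation $\mathcal{F}$ is \emph{transverse} to $M$ if each $\operatorname{Ker}\Omega_i$ is transverse to $M\cap U_i$. Since $T_pM$ is a real hyperplane, $\operatorname{Ker}\Omega(p)\not\subset T_pM$ means $\operatorname{Ker}\Omega(p)+T_pM=\mathbb{C}^n$. So the leaves of a transverse foliation cut $M$ along submanifolds of real dimension $2n-3$, which fill $M$ without singularities. For $n=2$ the complex lines through the origin cut the unit sphere $S^3$ in this way, along the Hopf circles. The following question, taken from \cite{Scardua}, asks whether such a picture exists in higher dimension.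

\medskip
\noindent\textbf{Question.} \emph{Let $n\ge3$. Is there a codimension one holomorphic foliation on a neighborhood of a closed Euclidean ball $B\subset\mathbb{C}^n$ of positive radius that is transverse to the sphere $\partial B$?}
\medskip

The answer is no.

\begin{theorem}\label{thm:ball}
Let $n\ge3$ and let $B\subset\mathbb{C}^n$ be a closed Euclidean ball of positive radius. No codimension one holomorphic foliation on a neighborhood of $B$ is transverse to $\partial B$.
\end{theorem}

\begin{theorem}\label{thm:sphere}
For $n\ge3$, no codimension one holomorphic foliation defined only on a neighborhood of the sphere $S^{2n-1}\subset\mathbb{C}^n$ is transverse to it. For $n=2$ such foliations exist. Hence for $n\ge2$ transverse foliations exist if and only if $n=2$.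
\end{theorem}

\begin{theorem}\label{thm:spc}
Let $n\ge3$, let $D\Subset\mathbb{C}^n$ be a strictly pseudoconvex domain with $C^\infty$ boundary, and let $\Omega$ be an integrable holomorphic $1$-form on a neighborhood of $\overline D$ such that $\operatorname{Ker}\Omega$ is transverse to $\partial D$. Then $\Omega$ has no zeros in $\overline D$, and $\chi(D)=0$. In particular, no such $\Omega$ exists if $\chi(D)\ne0$.
\end{theorem}

Section~\ref{sec:trans} turns transversality into an inequality and locates the difficulty. Section~\ref{sec:P} introduces the operator that carries the proof and computes it in dimension two. Sections~\ref{sec:bergman} and~\ref{sec:morse} prove the two opposite statements about its image, and Section~\ref{sec:ball} derives Theorems~\ref{thm:ball} and~\ref{thm:sphere}. Section~\ref{sec:spc} proves Theorem~\ref{thm:spc}.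

\section{Transversality as an inequality}\label{sec:trans}

Let $n\ge2$. To $\Omega=\sum f_j\,dz_j$ we attach the holomorphic vector fields
\[
V_{ij}=f_i\partial_j-f_j\partial_i,\qquad 1\le i<j\le n .
\]
They satisfy $\Omega(V_{ij})=f_if_j-f_jf_i=0$, and they are defined wherever $\Omega$ is. Let $M=\{\rho=0\}$ with $\rho$ real, smooth, and $d\rho\ne0$ on $M$. Put
\[
\rho_j=\partial_j\rho,\qquad \sigma_{ij}=V_{ij}\rho=f_i\rho_j-f_j\rho_i,\qquad E=\sum_{i<j}|\sigma_{ij}|^2 .
\]

\begin{lemma}\label{lem:trans}
The following are equivalent: $\operatorname{Ker}\Omega$ is transverse to $M$; $E>0$ on $M$; at every $p\in M$ the vectors $f(p)$ and $(\rho_1(p),\dots,\rho_n(p))$ are linearly independent over $\mathbb{C}$.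
\end{lemma}

\begin{proof}
The $\sigma_{ij}$ are the $2\times2$ minors of the matrix with rows $f$ and $(\rho_j)$, so the last two conditions are equivalent. Fix $p\in M$. If $f(p)=0$, then $E(p)=0$ and transversality fails. Let $f(p)\ne0$, say $f_1(p)\neq0$. The $n-1$ vectors $V_{12}(p),\dots,V_{1n}(p)$ are independent, so the $V_{ij}(p)$ span the hyperplane $\operatorname{Ker}\Omega(p)$. We have $T_pM=\{v:\operatorname{Re}\sum\rho_j(p)v_j=0\}$. A complex subspace contains $iv$ along with $v$, so it lies in $T_pM$ if and only if $\sum\rho_j(p)v_j=0$ on it. For $\operatorname{Ker}\Omega(p)$ this says that $\sigma_{ij}(p)=0$ for all $i<j$.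
\end{proof}

For a sphere centered at $0$ take $\rho=|z|^2-R^2$. Then $\rho_j=\bar z_j$, and Lagrange's identity gives
\begin{equation}\label{eq:E}
\sigma_{ij}=f_i\bar z_j-f_j\bar z_i,\qquad E=|f|^2|z|^2-\Big|\sum_j f_jz_j\Big|^2 .
\end{equation}

\begin{example}[Linear forms in dimension two]\label{ex:linear}
Let $n=2$ and $\Omega_\lambda=z_1\,dz_2-\lambda z_2\,dz_1$ with $\lambda\in\mathbb{C}$. Then $f=(-\lambda z_2,z_1)$ and $\sigma_{12}=-(|z_1|^2+\lambda|z_2|^2)$. On $S^3$ the function $-\sigma_{12}$ takes the values $(1-t)+\lambda t$, $0\le t\le1$, which fill the segment from $1$ to $\lambda$. So $\operatorname{Ker}\Omega_\lambda$ is transverse to $S^3$ if and only if $\lambda\notin(-\infty,0]$.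
\end{example}

\begin{example}[A transverse form that is not integrable]\label{ex:contact}
Let $n=2m$ and $\Omega=\sum_{k=1}^m(z_{2k-1}\,dz_{2k}-z_{2k}\,dz_{2k-1})$. Then $|f|=|z|$ and $\sum f_jz_j=0$, so $E=|z|^4$ by \eqref{eq:E}, and $\operatorname{Ker}\Omega$ is transverse to every sphere centered at $0$. Here $d\Omega=2\sum_k dz_{2k-1}\wedge dz_{2k}$. For $m\ge2$ the coefficient of $dz_2\wedge dz_3\wedge dz_4$ in $\Omega\wedge d\Omega$ is $2z_1$, so $\Omega$ is not integrable.
\end{example}

\begin{example}[First integrals prevent transversality]\label{ex:exact}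
Let $M$ be compact and $\Omega=u\,dh$ with $u,h$ holomorphic near $M$. At a point $p$ where $\operatorname{Re}h|_M$ is maximal, $d\operatorname{Re}h=t\,d\rho$ with $t\in\mathbb{R}$. The $(1,0)$-parts give $dh=2t\,\partial\rho$ at $p$, so $f(p)$ is a multiple of $(\rho_j(p))$, and $\operatorname{Ker}\Omega$ is not transverse to $M$.
\end{example}

Two theorems connect the question with Example~\ref{ex:exact}. The first does not assume integrability.

\begin{theorem}[Ito--Sc\'ardua]\label{thm:IS}
Let $n\ge3$ and let $\Omega$ be a holomorphic $1$-form on a neighborhood of $\overline{B(0;R)}\subset\mathbb{C}^n$ such that $\operatorname{Ker}\Omega$ is transverse to $\partial B(0;R)$. Then $n$ is even, $\Omega$ has exactly one zero in $B(0;R)$, and this zero is simple.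
\end{theorem}

\begin{theorem}[Malgrange \cite{Malgrange}]\label{thm:malgrange}
Let $\Omega$ be a germ at $q\in\mathbb{C}^n$ of integrable holomorphic $1$-form such that $\operatorname{sing}\Omega$ has codimension at least $3$. Then $\Omega=u\,dh$ for holomorphic germs $u,h$ with $u(q)\ne0$.
\end{theorem}

Suppose that $n\ge3$ and that $\Omega$ is integrable and transverse to the sphere. By the two theorems $\Omega$ has an isolated zero $q$, and $\Omega=u\,dh$ near $q$. If $u$ and $h$ were defined up to the sphere, Example~\ref{ex:exact} would end the matter, so one expects the answer no. But $h$ is a germ at $q$, and nothing so far carries it to the boundary. We need an object attached to $\Omega$ on the whole ball that reacts both to the inequality $E>0$ on the sphere and to the equation $\Omega=u\,dh$ at $q$.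

\section{The operator $P$ and a two-dimensional model}\label{sec:P}

The fields $V_{ij}$ are global, they are tangent to the leaves, and by Lemma~\ref{lem:trans} they detect transversality. We let them act on functions. Let $\Omega$ be a holomorphic $1$-form on a domain $D\subset\mathbb{C}^n$. For $b=(b_{ij})_{i<j}$ with $b_{ij}\in\mathcal{O}(D)$ put
\[
Pb=\sum_{i<j}V_{ij}b_{ij},\qquad W(D)=\{Pb:\ b_{ij}\in\mathcal{O}(D)\}\subset\mathcal{O}(D).
\]
The operator $P$ has a description that survives changes of coordinates. Let $dz=dz_1\wedge\dots\wedge dz_n$, and let $\tau_{ij}$ be $(-1)^{i+j-1}$ times the product of the $dz_k$ with $k\ne i,j$, in increasing order. Then $dz_i\wedge dz_j\wedge\tau_{ij}=dz$, and $dz_k\wedge dz_l\wedge\tau_{ij}=0$ if $\{k,l\}\ne\{i,j\}$. Every holomorphic $(n-2)$-form on $D$ is $\beta=\sum_{i<j}b_{ij}\tau_{ij}$, and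
\begin{equation}\label{eq:P}
\Omega\wedge d\beta=\sum_{i<j}\sum_{k,l}f_k\,\partial_lb_{ij}\;dz_k\wedge dz_l\wedge\tau_{ij}=\sum_{i<j}(f_i\partial_j-f_j\partial_i)b_{ij}\;dz=(Pb)\,dz .
\end{equation}
So $g\in W(D)$ if and only if $g\,dz=\Omega\wedge d\beta$ for a holomorphic $(n-2)$-form $\beta$ on $D$.

From now on $\mathbb{B}=B(0;1)$ and $S=\partial\mathbb{B}$. The whole proof is visible on the forms $\Omega_\lambda$ of Example~\ref{ex:linear}. For $n=2$ the form $\beta$ is a single function $b=\sum_\alpha b_\alpha z^\alpha$, the series converging absolutely and locally uniformly on $\mathbb{B}$, and $P=V_{12}=-(z_1\partial_1+\lambda z_2\partial_2)$ is diagonal on monomials: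
\[
Pz^\alpha=-(\alpha_1+\lambda\alpha_2)\,z^\alpha .
\]

\emph{The transverse case $\lambda\notin(-\infty,0]$.} For $\alpha\ne0$ the number $(\alpha_1+\lambda\alpha_2)/|\alpha|$ lies on the segment from $1$ to $\lambda$, so $|\alpha_1+\lambda\alpha_2|\ge\delta|\alpha|$ with $\delta=\min_{S^3}|\sigma_{12}|>0$. If $g=\sum g_\alpha z^\alpha\in\mathcal{O}(\mathbb{B})$ and $g(0)=0$, the series $b=-\sum_{\alpha\ne0}(\alpha_1+\lambda\alpha_2)^{-1}g_\alpha z^\alpha$ is dominated by $\delta^{-1}\sum|g_\alpha z^\alpha|$, and $Pb=g$. Since also $(Pb)(0)=0$ for all $b$, we get $W(\mathbb{B})=\{g:g(0)=0\}$, of codimension one. The eigenvalues of $P$, divided by the degree, are values of $\sigma_{12}$ on the sphere, and transversality keeps them away from zero.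

\emph{The exact case $\lambda=-1$.} Now $\Omega_{-1}=d(z_1z_2)$, and the eigenvalue $\alpha_2-\alpha_1$ vanishes on the diagonal. The coefficient of $(z_1z_2)^k$ in $Pb$ is zero for every $k\ge0$, so $W(\mathbb{B})$ has infinite codimension. These conditions are periods. For $|s|^2<1/2$ the loop $\gamma(t)=(se^{it},se^{-it})$ lies in $\mathbb{B}$ and in the leaf $z_1z_2=s^2$, and
\[
\frac1{2\pi}\int_0^{2\pi}g(\gamma(t))\,dt=\sum_{k\ge0}g_{(k,k)}\,s^{2k}.
\]
If $g=Pb$, then $g(\gamma(t))=i\,\frac{d}{dt}b(\gamma(t))$ and the left side vanishes. The loops shrink to the singular point as $s\to0$, so the obstruction is local.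

In general $P$ is not diagonal. Toeplitz operators replace the first computation and higher-dimensional cycles replace the loops. To compare the two results we use one remark. Let $\mathcal{A}$ be a vector space with $\mathbb{C}[z_1,\dots,z_n]\subset\mathcal{A}\subset\mathcal{O}(D)$. If $K$ linear functionals on $\mathcal{O}(D)$ vanish on $W(D)$ and have linearly independent restrictions to the polynomials, they induce $K$ independent functionals on $\mathcal{A}/(W(D)\cap\mathcal{A})$, so
\begin{equation}\label{eq:codim}
\dim\mathcal{A}/(W(D)\cap\mathcal{A})\ge K .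
\end{equation}

\section{Finite codimension from transversality}\label{sec:bergman}

Let $A^2$ be the Bergman space of square integrable holomorphic functions on $\mathbb{B}\subset\mathbb{C}^n$. It is a closed subspace of $L^2(\mathbb{B})$, convergence in $A^2$ implies locally uniform convergence by the mean value inequality, and the monomials form an orthogonal basis with $\|z^\alpha\|^2=\pi^n\alpha!/(n+|\alpha|)!$. Let $\Pi\colon L^2(\mathbb{B})\to A^2$ be the orthogonal projection. For $\varphi\in C(\overline{\mathbb{B}})$ the \emph{Toeplitz} and \emph{Hankel} operators are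
\[
T_\varphi g=\Pi(\varphi g),\qquad H_\varphi g=(I-\Pi)(\varphi g),\qquad g\in A^2 .
\]
Both have norm at most $\|\varphi\|_\infty$, and $T_\varphi^*=T_{\bar\varphi}$. If $\varphi$ is holomorphic in $\mathbb{B}$, then $T_\varphi$ is multiplication by $\varphi$ and $H_\varphi=0$.

The link with differentiation is the action of $T_{\bar z_j}$. Let $e_j$ be the $j$-th unit multi-index. Since $\langle\bar z_jz^\alpha,z^\gamma\rangle=\langle z^\alpha,z^{\gamma+e_j}\rangle$ vanishes unless $\gamma=\alpha-e_j$,
\begin{equation}\label{eq:Tbar}
T_{\bar z_j}z^\alpha=\frac{\|z^\alpha\|^2}{\|z^{\alpha-e_j}\|^2}\,z^{\alpha-e_j}=\frac{\alpha_j}{n+|\alpha|}\,z^{\alpha-e_j},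
\end{equation}
which is read as $0$ if $\alpha_j=0$. Up to the factor $n+|\alpha|$ this is $\partial_jz^\alpha$. So after division by the degree, $V_{ij}=f_i\partial_j-f_j\partial_i$ becomes $T_{f_i}T_{\bar z_j}-T_{f_j}T_{\bar z_i}$, which should be compared with $T_{\sigma_{ij}}$. The next lemma says that modulo compact operators Toeplitz operators multiply like their symbols and depend only on boundary values.

\begin{lemma}[Coburn]\label{lem:coburn}
Let $\varphi,\psi\in C(\overline{\mathbb{B}})$.
\begin{enumerate}
\item[(a)] $H_\varphi\colon A^2\to L^2(\mathbb{B})$ is compact.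
\item[(b)] $T_\varphi T_\psi-T_{\varphi\psi}$ is compact.
\item[(c)] If $\varphi|_S=0$, then $T_\varphi$ is compact.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $\mathcal{C}$ be the set of $\varphi$ with $H_\varphi$ compact. It is a linear subspace of $C(\overline{\mathbb{B}})$, closed because $\|H_\varphi\|\le\|\varphi\|_\infty$. Writing $\psi g=T_\psi g+H_\psi g$ gives $H_{\varphi\psi}=H_\varphi T_\psi+(I-\Pi)\varphi H_\psi$, so $\mathcal{C}$ is an algebra. It contains $1$ and the $z_j$. We show that it contains $\bar z_j$; then it contains all polynomials in $z,\bar z$ and equals $C(\overline{\mathbb{B}})$ by the Stone--Weierstrass theorem.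

From $\|H_\varphi g\|^2=\|\varphi g\|^2-\|T_\varphi g\|^2$ we get $H_{\bar z_j}^*H_{\bar z_j}=T_{|z_j|^2}-T_{z_j}T_{\bar z_j}$. The operator $T_{|z_j|^2}$ is diagonal, because $\langle|z_j|^2z^\alpha,z^\gamma\rangle=\langle z^{\alpha+e_j},z^{\gamma+e_j}\rangle$, with eigenvalues $\|z^{\alpha+e_j}\|^2/\|z^\alpha\|^2=(\alpha_j+1)/(n+|\alpha|+1)$. With \eqref{eq:Tbar}, $H_{\bar z_j}^*H_{\bar z_j}$ is diagonal with eigenvalues
\[
\frac{\alpha_j+1}{n+|\alpha|+1}-\frac{\alpha_j}{n+|\alpha|}=\frac{n+|\alpha|-\alpha_j}{(n+|\alpha|)(n+|\alpha|+1)}\in\Big[0,\frac1{n+|\alpha|+1}\Big].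
\]
They tend to $0$, so $H_{\bar z_j}^*H_{\bar z_j}$ is compact. If $g_k\to0$ weakly, then $\|H_{\bar z_j}g_k\|^2=\langle H_{\bar z_j}^*H_{\bar z_j}g_k,g_k\rangle\to0$, so $H_{\bar z_j}$ is compact.

(b) The same splitting of $\psi g$ gives $T_{\varphi\psi}-T_\varphi T_\psi=\Pi\varphi H_\psi$.

(c) Cutting off near $S$ shows that $\varphi$ is a uniform limit of continuous functions with compact support in $\mathbb{B}$, so we may assume that $\varphi$ has compact support $Q\subset\mathbb{B}$. A bounded sequence $(g_k)$ in $A^2$ is locally uniformly bounded. By Montel's theorem a subsequence converges uniformly on $Q$, and along it $\varphi g_k$ converges in $L^2(\mathbb{B})$.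
\end{proof}

\begin{proposition}\label{prop:finite}
Let $n\ge2$ and let $\Omega$ be a holomorphic $1$-form on a neighborhood of $\overline{\mathbb{B}}$, not necessarily integrable, with $\operatorname{Ker}\Omega$ transverse to $S$. Then $W(\mathbb{B})\cap A^2$ has finite codimension in $A^2$.
\end{proposition}

\begin{proof}
Let $N=n+\sum_kz_k\partial_k$, so that $Nz^\alpha=(n+|\alpha|)z^\alpha$, and let $N^{-1}$ be the bounded diagonal operator on $A^2$ with eigenvalues $(n+|\alpha|)^{-1}$. Let $g=\sum g_\alpha z^\alpha\in A^2$. The expansion of $N^{-1}g$ converges locally uniformly and can be differentiated term by term, which gives $\sum g_\alpha\alpha_j(n+|\alpha|)^{-1}z^{\alpha-e_j}$. By \eqref{eq:Tbar} this series converges in $A^2$ to $T_{\bar z_j}g$. Hence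
\begin{equation}\label{eq:dN}
\partial_jN^{-1}=T_{\bar z_j}\quad\text{on }A^2 .
\end{equation}
The $f_i$ are holomorphic near $\overline{\mathbb{B}}$, so multiplication by $f_i$ is $T_{f_i}$. Let $\sigma_{ij}$ and $E$ be the functions \eqref{eq:E} on $\overline{\mathbb{B}}$. By Lemma~\ref{lem:coburn}(b),
\[
V_{ij}N^{-1}=T_{f_i}T_{\bar z_j}-T_{f_j}T_{\bar z_i}=T_{\sigma_{ij}}+K_{ij},\qquad K_{ij}\text{ compact}.
\]
A single $\sigma_{ij}$ may vanish somewhere on $S$; only the sum $E$ of the $|\sigma_{ij}|^2$ is known to be positive there. We therefore choose the $b_{ij}$ so that $E$ appears. For $g\in A^2$ put $b_{ij}=N^{-1}T_{\overline{\sigma_{ij}}}\,g\in A^2$. Then $Pb=Lg$, where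
\[
L=\sum_{i<j}(T_{\sigma_{ij}}+K_{ij})\,T_{\overline{\sigma_{ij}}}=T_E+K',\qquad K'\text{ compact},
\]
again by Lemma~\ref{lem:coburn}(b). So the range of $L$ lies in $W(\mathbb{B})\cap A^2$.

The function $E$ vanishes at the zeros of $\Omega$ and at the origin, but only its boundary values matter. By Lemma~\ref{lem:trans}, $\delta=\min_SE>0$. Let $E'=\max(E,\delta)$. Then $E'-E$ vanishes on $S$, so $L=T_{E'}+K''$ with $K''$ compact by Lemma~\ref{lem:coburn}(c). The operator $T_{E'}$ is self-adjoint and $\langle T_{E'}g,g\rangle=\int_{\mathbb{B}}E'|g|^2\ge\delta\|g\|^2$, so it is invertible. Thus $L=T_{E'}(I+T_{E'}^{-1}K'')$. By the Riesz--Schauder theory, the identity plus a compact operator has range of finite codimension, and hence so has $L$.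
\end{proof}

\section{Infinite codimension at a Morse point}\label{sec:morse}

Suppose that $\Omega=u\,dh$ near $q$ with $h=\zeta_1^2+\dots+\zeta_n^2$ in suitable coordinates. The level set $h=s^2$ contains the sphere $\{sx:x\in S^{n-1}\}$, where $S^{n-1}\subset\mathbb{R}^n$ is the real unit sphere. For $n=2$ and $z_1=\zeta_1+i\zeta_2$, $z_2=\zeta_1-i\zeta_2$, this is the loop $\gamma$ of Section~\ref{sec:P}. As there, we use the coefficients of the powers of $s$ in the integral over this sphere. They can be defined directly from Taylor series; Remark~\ref{rem:periods} identifies them with periods.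

\begin{proposition}\label{prop:morse}
Let $n\ge2$, let $\Omega$ be a holomorphic $1$-form on a domain $D\subset\mathbb{C}^n$, and let $q\in D$. Suppose that near $q$ we have $\Omega=u\,dh$ with $u,h$ holomorphic, $u(q)\ne0$, $h(q)=0$, $dh(q)=0$, and the Hessian of $h$ at $q$ nondegenerate. Then there are linear functionals $\ell_0,\ell_1,\ell_2,\dots$ on $\mathcal{O}(D)$ that vanish on $W(D)$ and whose restrictions to the polynomials are linearly independent.
\end{proposition}

\begin{proof}
By the holomorphic Morse lemma there are holomorphic coordinates $\zeta$ centered at $q$ with $h=\sum\zeta_i^2$. Write $dz=J\,d\zeta$ with $d\zeta=d\zeta_1\wedge\dots\wedge d\zeta_n$ and $J(q)\ne0$. For $g\in\mathcal{O}(D)$ let $G=gJ/u$, viewed as a germ in $\zeta$, so that $(g/u)\,dz=G\,d\zeta$. Let $G_d$ be the homogeneous component of degree $d$ of its Taylor series at $\zeta=0$, let $\omega$ be the standard volume form of $S^{n-1}$, and put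
\[
\ell_k(g)=\int_{S^{n-1}}G_{2k}\;\omega,\qquad k=0,1,2,\dots
\]

\emph{Vanishing on $W(D)$.} Let $g=Pb$. By \eqref{eq:P}, $g\,dz=u\,dh\wedge d\beta$ near $q$, that is, $G\,d\zeta=dh\wedge d\beta$. Write $\beta=\sum_{i<j}\beta_{ij}\tau^\zeta_{ij}$, where $\tau_{ij}^\zeta$ is formed from the $d\zeta_k$ as $\tau_{ij}$ is from the $dz_k$. Formula \eqref{eq:P} in the coordinates $\zeta$, for the form $dh=2\sum\zeta_i\,d\zeta_i$, gives
\[
G=2\sum_{i<j}R_{ij}\beta_{ij},\qquad R_{ij}=\zeta_i\frac{\partial}{\partial\zeta_j}-\zeta_j\frac{\partial}{\partial\zeta_i}.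
\]
The $R_{ij}$ preserve the degree, so $G_{2k}=2\sum R_{ij}p_{ij}$, where $p_{ij}$ is the component of degree $2k$ of $\beta_{ij}$. On $\mathbb{R}^n$ the field $R_{ij}$ generates the group $\varrho_t$ of rotations in the $(x_i,x_j)$-plane. For a polynomial $p$ the integral $\int_{S^{n-1}}(p\circ\varrho_t)\,\omega$ does not depend on $t$, and its derivative at $t=0$ is $\int_{S^{n-1}}(R_{ij}p)\,\omega$. Hence $\ell_k(g)=0$.

\emph{Independence.} Fix $K$ and $0\le m\le K$. Let $g_m$ be the Taylor polynomial of order $2K$ at $q$, in the variables $z$, of the germ $uh^m/J$. The corresponding $G$ satisfies $G-h^m=(J/u)(g_m-uh^m/J)$, which vanishes at $q$ to order greater than $2K$. So for $k\le K$ we have $G_{2k}=0$ if $k\ne m$, and $G_{2m}=(\sum\zeta_i^2)^m$, which equals $1$ on $S^{n-1}$. The matrix $(\ell_k(g_m))_{0\le k,m\le K}$ is $\int_{S^{n-1}}\omega$ times the identity, so $\ell_0,\dots,\ell_K$ are independent on polynomials.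
\end{proof}

\section{Foliations near a ball and near a sphere}\label{sec:ball}

We first treat a single form, then reduce foliations to this case.

\begin{proposition}\label{prop:form}
Let $n\ge3$. There is no integrable holomorphic $1$-form $\Omega$ on a neighborhood of $\overline{\mathbb{B}}$ with $\operatorname{Ker}\Omega$ transverse to $S$.
\end{proposition}

\begin{proof}
Suppose that $\Omega$ is such a form. By Theorem~\ref{thm:IS} it has a simple zero $q\in\mathbb{B}$. By the inverse function theorem applied to $f$, this zero is isolated, so the germ of $\operatorname{sing}\Omega$ at $q$ has codimension $n\ge3$. By Theorem~\ref{thm:malgrange}, $\Omega=u\,dh$ near $q$ with $u(q)\ne0$, and we may take $h(q)=0$. Then $dh(q)=0$, and differentiating $f_i=u\,\partial_ih$ at $q$ gives $\partial_jf_i(q)=u(q)\,\partial_j\partial_ih(q)$. Since $q$ is simple, the Hessian of $h$ at $q$ is nondegenerate. Proposition~\ref{prop:morse} and \eqref{eq:codim}, with $\mathcal{A}=A^2$, show that $W(\mathbb{B})\cap A^2$ has infinite codimension in $A^2$. This contradicts Proposition~\ref{prop:finite}.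
\end{proof}

\begin{remark}\label{rem:hyp}
Propositions~\ref{prop:finite} and~\ref{prop:morse} hold for $n\ge2$ and do not assume $\Omega\wedge d\Omega=0$. Integrability enters only through Malgrange's theorem, which also needs $n\ge3$. Without either hypothesis its conclusion, and Proposition~\ref{prop:form}, fail. If $\Omega=u\,dh$ with $u(q)\ne0$ and $\Omega(q)=0$, then $d\Omega=du\wedge dh$ vanishes at $q$. But $d\Omega_\lambda=(1+\lambda)\,dz_1\wedge dz_2$ is nonzero for the transverse forms of Example~\ref{ex:linear}, and $d\Omega(0)\ne0$ in Example~\ref{ex:contact}.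
\end{remark}

Let $\mathcal{F}$ be a foliation on $U$, given by $\Omega_i=g_{ij}\Omega_j$. From $(g_{ij}g_{jk}-g_{ik})\Omega_k=0$, and because $\operatorname{sing}\Omega_k$ has empty interior, $(g_{ij})$ is a cocycle. It defines a class $[\mathcal{F}]\in H^1(U,\mathcal{O}^*)$. Suppose that this class vanishes on an open set $U'\subset U$. Then on $U'$, after refining the cover, $g_{ij}=g_i/g_j$ with $g_i$ holomorphic and nowhere zero, and the forms $g_i^{-1}\Omega_i$ glue to a form $\Omega$ on $U'$. It has the same zeros and the same kernels as the $\Omega_i$, and it is integrable because $(w\Omega_i)\wedge d(w\Omega_i)=w^2\,\Omega_i\wedge d\Omega_i$ for a function $w$. We then say that $\Omega$ \emph{defines} $\mathcal{F}$ on $U'$. To compute the class we use the exact sequence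
\begin{equation}\label{eq:exp}
H^1(U,\mathcal{O})\longrightarrow H^1(U,\mathcal{O}^*)\longrightarrow H^2(U,\mathbb{Z})
\end{equation}
induced by the exponential, and the Dolbeault isomorphism of $H^1(U,\mathcal{O})$ with $H^{0,1}(U)$. Here $H^{p,k}$ denotes smooth $\bar\partial$-closed $(p,k)$-forms modulo $\bar\partial$-exact ones, and $H^{p,k}_c$ the same with compact supports. All these maps commute with restriction to open subsets. On a ball, $H^{p,k}=0$ for $k\ge1$.

\begin{proof}[Proof of Theorem~\ref{thm:ball}]
An affine map $z\mapsto(z-a)/R$ preserves foliations and transversality, so let $B=\overline{\mathbb{B}}$. A foliation $\mathcal{F}$ near $B$ is defined on a ball $B'=B(0;R')$ with $R'>1$. Both outer groups of \eqref{eq:exp} vanish for $U=B'$, so a single integrable form $\Omega$ defines $\mathcal{F}$ on $B'$. If $\mathcal{F}$ were transverse to $S$, so would be $\operatorname{Ker}\Omega$, against Proposition~\ref{prop:form}.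
\end{proof}

For a foliation given only near $S$, the ball is replaced by a spherical shell, where the vanishing of Dolbeault cohomology used above is not available. We recover it on a smaller shell by extending a $\bar\partial$-closed form across the hole. Once $\mathcal{F}$ is defined by one form, Hartogs' theorem fills the hole.

\begin{lemma}\label{lem:shell}
Let $n\ge3$ and $0<r<r_2<R'$. Let $\xi$ be a smooth $\bar\partial$-closed $(0,1)$-form on $\{r<|z|<R'\}$. Then $\xi$ is $\bar\partial$-exact on $\{r_2<|z|<R'\}$.
\end{lemma}

\begin{proof}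
Choose $r_1\in(r,r_2)$ and a smooth function $\eta$ on $\mathbb{C}^n$ that is $0$ near $\{|z|\le r\}$ and $1$ on $\{|z|\ge r_1\}$. Extend $\eta\xi$ by $0$ to $B(0;R')$. It need not be closed: $\psi=\bar\partial(\eta\xi)=\bar\partial\eta\wedge\xi$ is a $\bar\partial$-closed $(0,2)$-form with compact support in $X=B(0;r_2)$. We correct $\eta\xi$ inside $X$. Since $H^{n,k}(X)=0$ for all $k\ge1$, the operator $\bar\partial$ on $(n,\cdot)$-forms on $X$ has closed range in each degree, and Serre duality identifies $H^{0,2}_c(X)$ with the dual of $H^{n,n-2}(X)$. The latter vanishes because $n-2\ge1$; this is where $n\ge3$ is used. So $\psi=\bar\partial\nu$ with $\nu$ a smooth $(0,1)$-form with compact support in $X$. The form $\eta\xi-\nu$ is $\bar\partial$-closed on the ball $B(0;R')$, hence equal to $\bar\partial v$ for a smooth function $v$. On $\{r_2<|z|<R'\}$ we have $\eta=1$ and $\nu=0$, so $\xi=\bar\partial v$ there.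
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:sphere}]
Let $n\ge3$ and suppose that $\mathcal{F}$ is defined near $S$ and transverse to it. By compactness $\mathcal{F}$ is defined on a shell $U=\{r<|z|<R'\}$ with $0<r<1<R'$. Since $U$ retracts onto $S^{2n-1}$, $H^2(U,\mathbb{Z})=0$. By \eqref{eq:exp}, $[\mathcal{F}]$ is the image of a class in $H^1(U,\mathcal{O})$, represented by a $\bar\partial$-closed $(0,1)$-form $\xi$. Fix $r_2\in(r,1)$ and let $U'=\{r_2<|z|<R'\}$. By Lemma~\ref{lem:shell}, $\xi$ is exact on $U'$, so $[\mathcal{F}]$ vanishes on $U'$, and an integrable form $\Omega$ defines $\mathcal{F}$ on $U'$. By Hartogs' extension theorem the coefficients of $\Omega$ extend holomorphically to $B(0;R')$. The coefficients of $\Omega\wedge d\Omega$ vanish on $U'$, hence on $B(0;R')$ by the identity theorem. The extended form is integrable near $\overline{\mathbb{B}}$ and its kernel is transverse to $S\subset U'$, against Proposition~\ref{prop:form}.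

Let $n=2$ and $\lambda\notin(-\infty,0]$. The form $\Omega_\lambda$ is integrable, since every holomorphic $3$-form on $\mathbb{C}^2$ is zero, and it vanishes only at the origin. So it defines a foliation of $\mathbb{C}^2$, which is transverse to $S^3$ by Example~\ref{ex:linear}.
\end{proof}

\section{Strictly pseudoconvex domains}\label{sec:spc}

Let $D=\{\rho<0\}\Subset\mathbb{C}^n$ with $\rho$ smooth and $d\rho\ne0$ on $M=\partial D$. Strict pseudoconvexity means that $\sum_{j,k}\frac{\partial^2\rho}{\partial z_j\partial\bar z_k}(p)\,v_j\bar v_k>0$ for all $p\in M$ and all $v\ne0$ with $\sum\rho_j(p)v_j=0$. Three ingredients of the proof for the ball must be replaced: the computation on monomials; the Morse lemma, since Theorem~\ref{thm:IS} is stated for balls and the zeros of $\Omega$ are not known to be simple; and the existence of a zero.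

\subsection{Toeplitz operators on the boundary}

Let $A^\infty=\mathcal{O}(D)\cap C^\infty(\overline D)$. Fix a smooth positive measure on $M$. The Hardy space $H^2(M)$ is the closure of $\{b|_M:b\in A^\infty\}$ in $L^2(M)$, and the Szeg\H{o} projector $\Pi_M$ is the orthogonal projection onto it. Restriction to $M$ identifies $A^\infty$ with $H^2(M)\cap C^\infty(M)$: it is injective by the maximum principle, and the harmonic extension of a smooth element of $H^2(M)$ is smooth up to $M$ and is a locally uniform limit of holomorphic functions. Let
\[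
\theta=\frac1{2i}(\partial\rho-\bar\partial\rho)\big|_M,\qquad \Sigma=\{t\theta_p:\ p\in M,\ t>0\}\subset T^*M .
\]
Strict pseudoconvexity makes the cone $\Sigma$ symplectic. A \emph{Toeplitz operator} of order $m$ is an operator $T=\Pi_MQ\,\Pi_M$ on $A^\infty$, where $Q$ is a classical pseudodifferential operator of order $m$ on $M$. Its \emph{symbol} is the restriction to $\Sigma$ of the principal symbol of $Q$. We use the following results of Boutet de Monvel and Guillemin \cite{BG}; see also \cite{BdM}. A product of Toeplitz operators is a Toeplitz operator, whose order is the sum of the orders and whose symbol is the product of the symbols. The adjoint of a Toeplitz operator with respect to the $L^2(M)$ inner product is a Toeplitz operator with the conjugate symbol. A Toeplitz operator whose symbol vanishes nowhere on $\Sigma$ is Fredholm on $A^\infty$; in particular its range has finite codimension.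

\begin{proposition}\label{prop:finiteD}
Let $\Omega$ be a holomorphic $1$-form on a neighborhood of $\overline D$ with $\operatorname{Ker}\Omega$ transverse to $M$. Then $W(D)\cap A^\infty$ has finite codimension in $A^\infty$.
\end{proposition}

\begin{proof}
A holomorphic vector field $V$ near $\overline D$ acts on $A^\infty$, but it need not be tangent to $M$, so it is not yet an operator on $M$. The fields $\partial/\partial\bar z_k$ kill holomorphic functions, and we use them to correct $V$. Near $M$ put
\[
X=V-\frac{V\rho}{|\partial\rho|^2}\sum_k\rho_k\frac{\partial}{\partial\bar z_k},\qquad|\partial\rho|^2=\sum_k|\rho_k|^2 .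
\]
Since $\partial\rho/\partial\bar z_k=\overline{\rho_k}$, we get $X\rho=V\rho-V\rho=0$, so $X$ is a complex vector field tangent to $M$. For $b\in A^\infty$ we have $X(b|_M)=(Xb)|_M=(Vb)|_M$, and $Vb\in A^\infty$. So $V$ acts on $A^\infty$ as the first-order Toeplitz operator $T_V=\Pi_MX\Pi_M$. The principal symbol of $X$ at a covector $\varkappa$ is $i\varkappa(X)$. From $\partial\rho(X)=V\rho$ and $\bar\partial\rho(X)=-V\rho$ we get $\theta(X)=V\rho/i$, so the symbol of $T_V$ at $t\theta_p$ is $t\,(V\rho)(p)$. For the ball and $V=\partial_j$ this is $t\bar z_j$, the counterpart of \eqref{eq:dN}.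

The symbol of $T_{V_{ij}}$ is thus $t\sigma_{ij}$, and $L=\sum_{i<j}T_{V_{ij}}T_{V_{ij}}^*$ is a Toeplitz operator of order $2$ with symbol $t^2E$. This is positive by Lemma~\ref{lem:trans}, so $L(A^\infty)$ has finite codimension in $A^\infty$. For $g\in A^\infty$ we have $Lg=Pb$ with $b_{ij}=T_{V_{ij}}^*g\in A^\infty$, so $L(A^\infty)\subset W(D)\cap A^\infty$.
\end{proof}

\subsection{Periods over vanishing cycles}

At a degenerate critical point there is no normal form, but the nearby level sets still carry cycles of the right dimension. We recall Milnor's theorem. Let $h$ be holomorphic near $q\in\mathbb{C}^n$ with $h(q)=0$ and an isolated critical point at $q$, and let $B_\varepsilon$ be the open ball of radius $\varepsilon$ about $q$. For all small $\varepsilon>0$ there is $\varepsilon'>0$ such that for $0<|c|<\varepsilon'$ the fiber $F_c=h^{-1}(c)\cap B_\varepsilon$ is a smooth closed hypersurface of $B_\varepsilon$, homotopy equivalent to a bouquet of $\mu\ge1$ spheres of dimension $n-1$. In particular $H_{n-1}(F_c;\mathbb{C})\ne0$.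

\begin{proposition}\label{prop:milnor}
Let $n\ge2$, let $\Omega$ be a holomorphic $1$-form on a domain $D\subset\mathbb{C}^n$, and let $q\in D$. Suppose that near $q$ we have $\Omega=u\,dh$ with $u,h$ holomorphic, $u(q)\ne0$, $h(q)=0$, and $q$ an isolated critical point of $h$. Then for every $K$ there are $K$ linear functionals on $\mathcal{O}(D)$ that vanish on $W(D)$ and whose restrictions to the polynomials are linearly independent.
\end{proposition}

\begin{proof}
Choose $\varepsilon,\varepsilon'$ as above, with $\varepsilon$ so small that $B_\varepsilon\subset D$, that $\Omega=u\,dh$ and $u$ has no zeros on $B_\varepsilon$, and that $dh\ne0$ on $B_\varepsilon\setminus\{q\}$. Let $0<|c|<\varepsilon'$.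

\emph{Dividing $dz$ by $dh$.} At a point where $dh\ne0$, an $(n-1)$-covector $\kappa$ of type $(n-1,0)$ satisfies $dh\wedge\kappa=0$ if and only if its restriction to $\ker dh$ is zero; to see this, expand $\kappa$ in a basis of covectors whose first element is $dh$. Where $\partial_kh\ne0$, the form $\kappa=(-1)^{k-1}(\partial_kh)^{-1}dz_1\wedge\dots\wedge\widehat{dz_k}\wedge\dots\wedge dz_n$ solves $dh\wedge\kappa=dz$. By the first observation, the restrictions to $F_c$ of any two solutions agree and vanish nowhere. They define a nowhere vanishing holomorphic $(n-1)$-form $\kappa_c$ on $F_c$.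

\emph{The functionals.} Fix a smooth cycle $\gamma_c$ in $F_c$ whose class in $H_{n-1}(F_c;\mathbb{C})$ is nonzero, and put
\[
I_c(g)=\int_{\gamma_c}\frac gu\,\kappa_c,\qquad g\in\mathcal{O}(B_\varepsilon).
\]
Since $\gamma_c$ has compact support, $I_c$ is continuous for locally uniform convergence. If $g\in W(D)$, then $(g/u)\,dz=dh\wedge d\beta$ on $B_\varepsilon$ by \eqref{eq:P}. Thus $dh\wedge\big((g/u)\kappa-d\beta\big)=0$ for each local solution $\kappa$, so $(g/u)\kappa_c=d(\beta|_{F_c})$, and $I_c(g)=0$ by Stokes' theorem.

\emph{Each $I_c$ is nonzero.} The fiber $F_c$ is a closed complex submanifold of a ball, hence a Stein manifold, of dimension $n-1$. On a Stein manifold every complex cohomology class is represented by a closed holomorphic form. Some class in $H^{n-1}(F_c;\mathbb{C})$ pairs nontrivially with $\gamma_c$, and every holomorphic $(n-1)$-form on $F_c$ is $a\kappa_c$ with $a\in\mathcal{O}(F_c)$. So $\int_{\gamma_c}a\kappa_c\ne0$ for some $a$. By Cartan's Theorem~B, holomorphic functions on a closed submanifold of $B_\varepsilon$ extend to $B_\varepsilon$. An extension $g_c$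 of $u|_{F_c}a$ has $I_c(g_c)\ne0$.

\emph{Independence.} Let $c_1,\dots,c_K$ be distinct with $0<|c_i|<\varepsilon'$, and put $\tilde g_i=g_{c_i}\prod_{j\ne i}(h-c_j)$. This function vanishes on $F_{c_j}$ for $j\ne i$ and equals $\prod_{j\ne i}(c_i-c_j)\,g_{c_i}$ on $F_{c_i}$. So the matrix $(I_{c_j}(\tilde g_i))$ is diagonal and invertible, and $I_{c_1},\dots,I_{c_K}$ are independent on $\mathcal{O}(B_\varepsilon)$. Polynomials are dense in $\mathcal{O}(B_\varepsilon)$, by Taylor expansion at $q$. A linear combination of the $I_{c_j}$ that vanishes on polynomials therefore vanishes on $\mathcal{O}(B_\varepsilon)$ and is trivial.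
\end{proof}

\begin{remark}\label{rem:periods}
In the Morse case the functionals $\ell_k$ of Proposition~\ref{prop:morse} are the coefficients of such periods. Let $\mathcal{R}=\sum\zeta_i\,\partial/\partial\zeta_i$. Contracting $dh\wedge d\zeta=0$ with $\mathcal{R}$ gives $dh\wedge\iota_{\mathcal{R}}d\zeta=2h\,d\zeta$, so $(g/u)\kappa_c=G\,\iota_{\mathcal{R}}d\zeta/(2c)$ on $F_c$. Let $c=s^2$ with $s\neq0$ small. The map $x\mapsto sx$ from $S^{n-1}$ to $F_c$ pulls $\iota_{\mathcal{R}}d\zeta$ back to $s^n\omega$, and odd polynomials integrate to zero on $S^{n-1}$. The integral of $(g/u)\kappa_c$ over this sphere is therefore $\frac12s^{n-2}\sum_{k\ge0}\ell_k(g)\,c^k$.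
\end{remark}

\subsection{The Euler characteristic}

For a smooth map $F\colon M\to\mathbb{C}^n\setminus\{0\}$ let $\deg F=\int_M(F/|F|)^*\omega'$, where $\omega'$ is the volume form of total mass one on $S^{2n-1}$ and $M$ is oriented as the boundary of $D$. The degree is a homotopy invariant.

\begin{lemma}\label{lem:euler}
Let $\Omega$ be a holomorphic $1$-form on a neighborhood of $\overline D$ with $\operatorname{Ker}\Omega$ transverse to $M$. If $\Omega$ has no zeros in $\overline D$, then $\chi(D)=0$.
\end{lemma}

\begin{proof}
Let $\bar f=(\bar f_j)_j$ and $\mathbf{n}=(\overline{\rho_j})_j$. By Lemma~\ref{lem:trans} they are linearly independent over $\mathbb{C}$ at each point of $M$, so $(1-t)\bar f+t\,\mathbf{n}$, $0\le t\le1$, is a homotopy of maps $M\to\mathbb{C}^n\setminus\{0\}$. With $z_j=x_j+iy_j$ we have $\overline{\rho_j}=\frac12(\partial\rho/\partial x_j+i\,\partial\rho/\partial y_j)$, so $\mathbf{n}$ is half the gradient of $\rho$, a positive multiple of the outward normal. By the Poincar\'e--Hopf theorem the degree of the outward normal is $\chi(\overline D)$, and $\chi(\overline D)=\chi(D)$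 because $M$ has a collar in $\overline D$. Hence $\deg(\bar f|_M)=\chi(D)$. If $f$ has no zeros in $\overline D$, then $(\bar f/|\bar f|)^*\omega'$ is a closed form on $\overline D$, and $\deg(\bar f|_M)=0$ by Stokes' theorem.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:spc}]
By transversality $\Omega$ has no zeros on $M$. So its zero set in $D$ is a compact analytic subset of $D$, and such a set is finite. Suppose that $q\in D$ is a zero. It is isolated and $n\ge3$, so Theorem~\ref{thm:malgrange} gives $\Omega=u\,dh$ near $q$ with $u(q)\ne0$ and $h(q)=0$. Near $q$ the critical points of $h$ are the zeros of $\Omega$, so $q$ is an isolated critical point. By Proposition~\ref{prop:milnor} and \eqref{eq:codim}, with $\mathcal{A}=A^\infty$, the space $W(D)\cap A^\infty$ has infinite codimension in $A^\infty$. This contradicts Proposition~\ref{prop:finiteD}. So $\Omega$ has no zeros in $\overline D$, and $\chi(D)=0$ by Lemma~\ref{lem:euler}.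
\end{proof}

\begin{remark}
For a ball $\chi(D)=1$, so Theorem~\ref{thm:spc} contains Proposition~\ref{prop:form}. This gives a second proof of Theorem~\ref{thm:ball}, which does not use Theorem~\ref{thm:IS}. In this second proof one may take $\mathcal{A}=A^2$ and use Proposition~\ref{prop:finite} in place of Proposition~\ref{prop:finiteD}, since \eqref{eq:codim} only requires that $\mathcal{A}$ contain the polynomials.
\end{remark}

\begin{thebibliography}{9}

\bibitem{BdM} Boutet de Monvel, Invent. Math. 50 (1979).

\bibitem{BG} Boutet de Monvel and Guillemin, \emph{The Spectral Theory of Toeplitz Operators}, Ann. of Math. Studies 99, 1981.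

\bibitem{Malgrange} Malgrange, \emph{Frobenius avec singularit\'es I. Codimension un}, Publ. Math. IH\'ES 46 (1976), 163--173.

\bibitem{Scardua} Bruno Scardua, \emph{A swift introduction to holomorphic foliations with singularities}, arXiv:1611.06363 (2016).

\end{thebibliography}
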